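\title{H\"older estimates for a bi-parameter trilinear Fourier multiplier}

\begin{abstract}
Let $m'$ and $m''$ be Coifman--Meyer symbols on $\mathbb{R}^3$ and $\mathbb{R}^2$. We prove that the trilinear Fourier multiplier on $\mathbb{R}^2$ with symbol $m'(\xi_1,\eta_1,\zeta_1)\,m''(\eta_2,\zeta_2)$ maps $L^{p_1}\times L^{p_2}\times L^{p_3}$ to $L^r$ whenever $1<p_1,p_2,p_3<\infty$ and $1/r=1/p_1+1/p_2+1/p_3$, as conjectured by Lu, Pipher and Zhang. The proof decomposes only $m'$. The bilinear operator with symbol $m''$ is kept intact and is controlled by weighted, hence vector-valued, inequalities; the one maximal quantity that these inequalities do not reach is handled by telescoping over the scales of the first variable. We also show that, among all triples in $(0,\infty]^3$, the estimate holds for every pair of symbols exactly when $p_1,p_2,p_3>1$ and $p_2,p_3$ are not both infinite.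
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

For $d\ge1$ let $\mathcal{M}(\mathbb{R}^d)$ be the class of functions $m$, smooth on $\mathbb{R}^d\setminus\{0\}$, such that for every multi-index $\alpha$
\begin{equation}\label{eq:symbol}
|\partial^\alpha m(v)|\le C_\alpha |v|^{-|\alpha|},\qquad v\ne0 .
\end{equation}
These are the one-parameter symbols of Coifman--Meyer (or Marcinkiewicz--H\"ormander--Mikhlin) type. Condition \eqref{eq:symbol} says that $m$ is equally smooth at all scales: each dilate $m(\lambda\,\cdot)$, $\lambda>0$, satisfies \eqref{eq:symbol} with the same constants. Constants belong to the class, and so does every function that is smooth off the origin and homogeneous of degree $0$, such as $v_1/|v|$.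

We write points of $\mathbb{R}^2$ as $x=(x_1,x_2)$, $\xi=(\xi_1,\xi_2)$, $\eta=(\eta_1,\eta_2)$, $\zeta=(\zeta_1,\zeta_2)$, and we use the Fourier transform $\hat f(\xi)=\int f(x)e^{-2\pi i x\cdot\xi}\,dx$. Given $m'\in\mathcal{M}(\mathbb{R}^3)$ and $m''\in\mathcal{M}(\mathbb{R}^2)$, define for Schwartz functions $f,g,h\in\mathcal{S}(\mathbb{R}^2)$
\begin{equation}\label{eq:T}
T(f,g,h)(x)=\int_{\mathbb{R}^6}m'(\xi_1,\eta_1,\zeta_1)\,m''(\eta_2,\zeta_2)\,\hat f(\xi)\,\hat g(\eta)\,\hat h(\zeta)\,e^{2\pi i(\xi+\eta+\zeta)\cdot x}\,d\xi\,d\eta\,d\zeta .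
\end{equation}
The integral converges absolutely because the symbols are bounded. The first symbol sees the first coordinates of all three frequencies; the second sees the second coordinates of only two of them, and $\xi_2$ does not appear. The operators are bi-parameter: dilating $f,g,h$ by $(x_1,x_2)\mapsto(\lambda_1x_1,\lambda_2x_2)$ amounts to replacing $m',m''$ by $m'(\lambda_1\,\cdot)$, $m''(\lambda_2\,\cdot)$, so the class is invariant under independent dilations of the two variables. Correspondingly, the symbol in \eqref{eq:T} may be singular on the two subspaces $\{\xi_1=\eta_1=\zeta_1=0\}$ and $\{\eta_2=\zeta_2=0\}$ of $\mathbb{R}^6$, not only at the origin.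

Lu, Pipher and Zhang \cite{LPZ} conjectured that these operators obey H\"older-type estimates: for all $m'$, $m''$ as above, $T$ extends to a bounded operator $L^{p_1}\times L^{p_2}\times L^{p_3}\to L^r$ whenever $1<p_1,p_2,p_3<\infty$, $1/r=1/p_1+1/p_2+1/p_3$ and $0<r<\infty$.

\begin{definition}\label{def:adm}
Let $(p_1,p_2,p_3)\in(0,\infty]^3$ and $1/r=1/p_1+1/p_2+1/p_3$. The triple is \emph{admissible} if for all $m'\in\mathcal{M}(\mathbb{R}^3)$ and $m''\in\mathcal{M}(\mathbb{R}^2)$ there is a constant $C$ such that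
\begin{equation}\label{eq:holder}
\|T(f,g,h)\|_{r}\le C\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}\qquad\text{for all }f,g,h\in\mathcal{S}(\mathbb{R}^2).
\end{equation}
\end{definition}

If all $p_i$ are finite, then $\mathcal{S}$ is dense in each $L^{p_i}$, and \eqref{eq:holder} together with trilinearity gives a unique bounded extension $L^{p_1}\times L^{p_2}\times L^{p_3}\to L^r$. The conjecture is therefore the following statement.

\begin{theorem}\label{thm:main}
Every triple $(p_1,p_2,p_3)\in(1,\infty)^3$ is admissible.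
\end{theorem}

The full range of exponents can also be determined.

\begin{theorem}\label{thm:range}
A triple $(p_1,p_2,p_3)\in(0,\infty]^3$ is admissible if and only if $p_1,p_2,p_3>1$ and $\min(p_2,p_3)<\infty$.
\end{theorem}

The proof of Theorem \ref{thm:main} occupies Sections \ref{sec:tools}--\ref{sec:main} and does not use Sections \ref{sec:endpoints} and \ref{sec:necessity}, which contain the two halves of Theorem \ref{thm:range}.

\subsection{The simplest cases}

For $m\in\mathcal{M}(\mathbb{R}^2)$ and $u,v\in\mathcal{S}(\mathbb{R})$ let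
\[
T_m(u,v)(y)=\int_{\mathbb{R}^2}m(\eta,\zeta)\,\hat u(\eta)\,\hat v(\zeta)\,e^{2\pi i(\eta+\zeta)y}\,d\eta\,d\zeta ,\qquad y\in\mathbb{R},
\]
and let $T_2$ be the operator $T_{m''}$ acting in the second variable:
\[
T_2(G,H)(x)=T_{m''}\big(G(x_1,\cdot),H(x_1,\cdot)\big)(x_2),\qquad G,H\in\mathcal{S}(\mathbb{R}^2).
\]

If $m'=m''=1$, then $T(f,g,h)=fgh$ and \eqref{eq:holder} is H\"older's inequality; testing on $f=g=h=\phi(\lambda\,\cdot)$ and letting $\lambda\to0,\infty$ shows that no other value of $r$ is possible. If only $m'=1$, then $T(f,g,h)=f\,T_2(g,h)$. For $1<p_2,p_3<\infty$ and $1/s=1/p_2+1/p_3$, the Coifman--Meyer bound for $T_{m''}$ (fact (CM) below) on each line $x_1=\text{const}$, followed by H\"older's inequality in $x_1$, gives $\|T_2(g,h)\|_s\le C\|g\|_{p_2}\|h\|_{p_3}$, and \eqref{eq:holder} follows. On tensor products $f=f_1\otimes f_2$, $g=g_1\otimes g_2$, $h=h_1\otimes h_2$, the function $T(f,g,h)$ is the product of a trilinear multiplier with symbol $m'$ applied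 to $f_1,g_1,h_1$ and of $f_2\,T_{m''}(g_2,h_2)$, so that the question splits into two one-parameter questions on the line. All of this suggests the conjecture.

The case $m'=1$ also explains the asymmetry in Theorem \ref{thm:range}. Since $f$ is then merely a factor, \eqref{eq:holder} with $p_2=p_3=\infty$ asks $T_{m''}$ to map bounded functions to bounded functions, whatever $p_1$ is, and this fails by a logarithm (Section \ref{sec:log}). By contrast, $(\infty,\infty,p)$ and $(\infty,p,\infty)$ are admissible for $1<p<\infty$.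

\subsection{The difficulty}

A Littlewood--Paley decomposition of $m'$ reduces $T$ to sums
\[
\sum_k (X_kf)\;T_2(Y_kg,Z_kh),
\]
where each of $X_k,Y_k,Z_k$ is a convolution in $x_1$ that localizes either to frequencies $|\xi_1|\lesssim2^k$ (an operator of type $P$) or to frequencies $|\xi_1|\sim 2^k$ (type $Q$). Operators of type $P$ are controlled by the maximal function, that is, in $\ell^\infty$ over $k$; operators of type $Q$ are controlled by the square function, that is, in $\ell^2$ over $k$. When $g$ or $h$ carries a $Q$, the factor $T_2(Y_kg,Z_kh)$ has to be estimated in $\ell^2$ or $\ell^1$, and vector-valued inequalities for $T_{m''}$ do this (Lemma \ref{lem:vv}). The remaining sum is the one in which $f$ has the highest frequency,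
\[
\sum_k Q_kf\;T_2(P_kg,P_kh).
\]
Here $f$ uses up the square function, and H\"older's inequality asks for
\begin{equation}\label{eq:critical}
\Big\|\sup_k|T_2(P_kg,P_kh)|\Big\|_s\le C\|g\|_{p_2}\|h\|_{p_3}.
\end{equation}
For a linear operator $S$ acting in $x_2$ this would be immediate, because $S(P_kg)=P_k(Sg)$ is dominated by the maximal function of $Sg$ in $x_1$. For a bilinear operator no such commutation is available. Nor can one regard $(P_kg)_k$ and $(P_kh)_k$ as arbitrary sequences bounded by maximal functions, because the $\ell^\infty$-valued inequality for $T_{m''}$ is false (Remark \ref{rem:linf}). One has to use that the functions $P_kg$, and the functions $P_kh$, are smoothings of one function. Section \ref{sec:model} shows how.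

\section{The main idea in a dyadic model}\label{sec:model}

Let $x_1$ range over $[0,1)$. Replace $P_k$ by the operator $E_k$ that averages in $x_1$ over the dyadic intervals of length $2^{-k}$, and $Q_k$ by $D_k=E_k-E_{k-1}$.

\emph{One step.} Let $\epsilon=\mathbf{1}_{[0,1/2)}-\mathbf{1}_{[1/2,1)}$, and let $g=a+\epsilon a'$, $h=b+\epsilon b'$, where $\epsilon=\epsilon(x_1)$ and $a,a',b,b'\in\mathcal{S}(\mathbb{R})$ are functions of $x_2$. Then $E_0g=a$, $E_1g=g$, $D_1g=\epsilon a'$, and the same for $h$. Since $T_2$ is bilinear, does not act on $x_1$, and $\epsilon^2=1$,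
\[
T_2(E_1g,E_1h)-T_2(E_0g,E_0h)=\epsilon\,\big[T_{m''}(a',b)+T_{m''}(a,b')\big]+T_{m''}(a',b').
\]
The increment has two parts. The first has mean zero in $x_1$ for every $x_2$. The second does not oscillate in $x_1$ at all, but it involves only the differences $D_1g$ and $D_1h$.

\emph{Many steps.} Let $g,h$ be constant in $x_1$ on the dyadic intervals of length $2^{-K}$ and Schwartz in $x_2$. For $1\le l\le K$ put
\[
d_l=T_2(D_lg,E_{l-1}h)+T_2(E_{l-1}g,D_lh),\qquad e_l=T_2(D_lg,D_lh).
\]
The one-step computation, applied on each dyadic interval of length $2^{-(l-1)}$, shows that $T_2(E_lg,E_lh)-T_2(E_{l-1}g,E_{l-1}h)=d_l+e_l$, that $E_ld_l=d_l$ and that $E_{l-1}d_l=0$. With $N=\sum_{l=1}^Kd_l$ we thus have $E_kN=\sum_{l\le k}d_l$, and telescoping gives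
\[
T_2(E_kg,E_kh)=T_2(E_0g,E_0h)+E_kN+\sum_{l\le k}e_l .
\]
This is the substitute for commutation: up to the terms $e_l$, the function $T_2(E_kg,E_kh)$ is $E_k$ applied to one function that does not depend on $k$. In $L^2([0,1)\times\mathbb{R})$, Doob's inequality $\|\sup_k|E_kN|\|_2\le2\|N\|_2$ and the orthogonality of the $d_l$ give
\[
\Big\|\sup_k|T_2(E_kg,E_kh)|\Big\|_2\le\|T_2(E_0g,E_0h)\|_2+2\Big\|\Big(\sum_l|d_l|^2\Big)^{1/2}\Big\|_2+\Big\|\sum_l|e_l|\Big\|_2 .
\]
The supremum has been traded for an $\ell^2$ sum in which one function carries a difference $D_l$, and an $\ell^1$ sum in which both do.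

To turn this into a proof of \eqref{eq:critical} we need three things. First, a replacement for Doob's inequality and orthogonality, for smooth frequency cutoffs and in $L^s$ with $s$ possibly below $1$ (here $s$ ranges over $(1/2,\infty)$); this is Lemma \ref{lem:partial}. Second, $\ell^2$- and $\ell^1$-valued inequalities for $T_{m''}$ in the same range; this is Lemma \ref{lem:vv}. Third, a reduction from the general operators $P_k$ that the decomposition of $m'$ produces to one fixed family that telescopes; this is the first half of the proof of Lemma \ref{lem:PP}.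

\section{Tools on the line}\label{sec:tools}

\subsection{Conventions and standard facts}

The letter $C$ denotes a constant that may change from line to line. It may depend on the exponents and on the symbols, but never on the functions or on the finite index sets over which sums and suprema are taken. For a bounded function $\sigma$ on $\mathbb{R}$, $\sigma(D)$ is the operator on $\mathbb{R}$ that multiplies the Fourier transform by $\sigma$. We write $\langle u\rangle_J=|J|^{-1}\int_Ju$, $w(E)=\int_Ew$, and $Mu(y)=\sup_{J\ni y}\langle|u|\rangle_J$ for the uncentered Hardy--Littlewood maximal function, the supremum being over intervals. It is bounded on $L^p(\mathbb{R})$ for $1<p\le\infty$, and $|u|\le Mu$ a.e. For $0<s<\infty$ and $s_*=\min(1,s)$, countable sums obey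
\begin{equation}\label{eq:quasi}
\Big\|\sum_i|F_i|\Big\|_s^{s_*}\le\sum_i\|F_i\|_s^{s_*}.
\end{equation}

\begin{description}
\item[(FS)] \emph{Fefferman--Stein inequality.} For $1<p<\infty$ and $1<q\le\infty$, $\|(\sum_l(Mu_l)^q)^{1/q}\|_p\le C\|(\sum_l|u_l|^q)^{1/q}\|_p$. Applied to the functions $|u_l|^a$ with exponents $s/a$ and $q/a$, it gives, for $0<s<\infty$, $0<q\le\infty$ and $0<a<\min(s,q)$,
\begin{equation}\label{eq:FSa}
\Big\|\Big(\sum_l\big(M|u_l|^a\big)^{q/a}\Big)^{1/q}\Big\|_s\le C\Big\|\Big(\sum_l|u_l|^q\Big)^{1/q}\Big\|_s ,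
\end{equation}
where for $q=\infty$ the two sums are read as $\sup_l(M|u_l|^a)^{1/a}$ and $\sup_l|u_l|$.

\item[(Pe)] \emph{Peetre's maximal inequality} (\cite[Theorem 1.3.1]{Tri}, \cite[Lemma 2.2.3]{Gra}). If $u\in\mathcal{S}(\mathbb{R})$, $\operatorname{supp}\hat u\subset[-R,R]$ and $a>0$, then $|u(y-z)|\le C_a(1+R|z|)^{1/a}\big(M|u|^a(y)\big)^{1/a}$ for all $y,z$. Thus a function with frequencies at most $R$ is essentially constant at scale $1/R$, and it can be compared with averages of small powers. Integrating against a kernel, we get: if $R\le2^{j+B}$ and $\int|\kappa(z)|(1+|z|)^{1/a}\,dz\le\Gamma$, then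
\begin{equation}\label{eq:Peconv}
\big|\big(2^j\kappa(2^j\cdot)\big)*u\big|\le C(a,B)\,\Gamma\,\big(M|u|^a\big)^{1/a}.
\end{equation}

\item[(CM)] \emph{Coifman--Meyer, Grafakos--Torres.} For $m\in\mathcal{M}(\mathbb{R}^2)$, $T_m$ is a bilinear Calder\'on--Zygmund operator on $\mathbb{R}$: away from $\operatorname{supp}u\cap\operatorname{supp}v$ it is given by $\iint K(y-z_1,y-z_2)u(z_1)v(z_2)\,dz$ with $|\partial^\alpha K(z)|\le C_\alpha|z|^{-2-|\alpha|}$, and it is bounded $L^{q_1}\times L^{q_2}\to L^q$ for $1<q_1,q_2<\infty$, $1/q=1/q_1+1/q_2$.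

\item[(Sp)] \emph{Sparse domination} (\cite{CAR}, \cite{LN}). For bounded, compactly supported $u,v$ there are boundedly many families $\mathcal{S}_i$ of intervals, taken from dyadic lattices $\mathcal{D}_i$, such that
\[
|T_m(u,v)|\le C\sum_i\sum_{J\in\mathcal{S}_i}\langle|u|\rangle_J\langle|v|\rangle_J\mathbf{1}_J\quad\text{a.e.},
\]
and each $\mathcal{S}_i$ is \emph{sparse}: there are pairwise disjoint sets $E_J\subset J$, $J\in\mathcal{S}_i$, with $|E_J|\ge c_0|J|$, where $c_0>0$ is absolute. Of a dyadic lattice we use only that it is countable and that any two of its intervals are nested or disjoint.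
\end{description}

A weight $w$ (locally integrable and positive a.e.) belongs to $A_p$, $1<p<\infty$, if $[w]_{A_p}=\sup_J\langle w\rangle_J\langle w^{-1/(p-1)}\rangle_J^{p-1}<\infty$, and to $A_1$ if $[w]_{A_1}=\sup_J\langle w\rangle_J/\operatorname{ess\,inf}_Jw<\infty$. We use three facts.

\begin{description}
\item[(A)] If $E\subset J$, then $(|E|/|J|)^p\le[w]_{A_p}w(E)/w(J)$. For $p>1$ apply H\"older's inequality to $|E|=\int_Ew^{1/p}w^{-1/p}$; for $p=1$ use $w(E)\ge|E|\operatorname{ess\,inf}_Jw$.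
\item[(B)] \emph{Coifman--Rochberg.} If $0<\delta<1$, $\phi\ne0$ and $M\phi<\infty$ a.e., then $[(M\phi)^\delta]_{A_1}\le C_\delta$.
\item[(C)] If $v\in A_1$ and $p>1$, then $[v^{1-p}]_{A_p}\le[v]_{A_1}^{p-1}$. Indeed $v^{1-p}\le([v]_{A_1}/\langle v\rangle_J)^{p-1}$ a.e.\ on $J$, so $\langle v^{1-p}\rangle_J\langle v\rangle_J^{p-1}\le[v]_{A_1}^{p-1}$.
\end{description}

Finally, fix an even function $\varphi\in C_c^\infty(\mathbb{R})$ with $0\le\varphi\le1$, $\varphi=1$ on $[-1,1]$ and $\operatorname{supp}\varphi\subset[-2,2]$. Put $\psi(u)=\varphi(u)-\varphi(2u)$, which is supported in $\frac12\le|u|\le2$, and $\varphi_k=\varphi(2^{-k}\cdot)$, $\psi_k=\psi(2^{-k}\cdot)$. Then $\psi_k=\varphi_k-\varphi_{k-1}$, and for $u\ne0$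
\begin{equation}\label{eq:pou}
\sum_{l\le k}\psi_l(u)=\varphi_k(u),\qquad\sum_{l\in\mathbb{Z}}\psi_l(u)=1 .
\end{equation}

\subsection{Maximal partial sums of a Littlewood--Paley series}

Let $(\Delta_j)_{j\in\mathbb{Z}}$ be a standard smooth Littlewood--Paley decomposition of $\mathbb{R}$: $\Delta_j=\delta(2^{-j}D)$ with $\delta$ smooth, supported in $\frac12\le|u|\le2$, and $\sum_j\delta(2^{-j}u)=1$ for $u\ne0$. Write $SF=(\sum_j|\Delta_jF|^2)^{1/2}$. For $s\le1$ the maximal operator $M$ is unbounded on $L^s$, and the inequality between the smooth maximal function and the square function comes from the theory of Hardy spaces.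

\begin{lemma}\label{lem:H}
Let $0<s<\infty$ and $F\in\mathcal{S}(\mathbb{R})$ with $\|SF\|_s<\infty$. Then $\|\sup_k|\varphi_k(D)F|\|_s\le C\|SF\|_s$.
\end{lemma}

\begin{proof}
Let $\hat\Phi=\varphi$ and $\Phi_t=t^{-1}\Phi(\cdot/t)$, so that $\int\Phi=1$ and $\varphi_k(D)F=\Phi_{2^{-k}}*F$. For $s>1$ we have $\sup_k|\varphi_k(D)F|\le CMF$, and $\|F\|_s\le C\|SF\|_s$ is the classical Littlewood--Paley inequality.

Let $s\le1$. The quasi-norm of the Hardy space $H^s$ may be taken to be $\|G\|_{H^s}=\|\sup_{t>0}|\Phi_t*G|\|_s$. By the square function characterization of $H^s$ \cite[Theorem 2.2.9]{Gra} there is a polynomial $\Pi$ with $\|F-\Pi\|_{H^s}\le C\|SF\|_s$; the polynomial appears because $S$ annihilates polynomials. It remains to see that $\Pi=0$. The function $F-\Pi$ is smooth and of polynomial growth, so $\Phi_t*(F-\Pi)\to F-\Pi$ pointwise as $t\to0$, and hence $F-\Pi\in L^s$. Then $\Pi=F-(F-\Pi)\in L^2+L^s$, so $\{|\Pi|>\varepsilon\}$ has finite measure for every $\varepsilon>0$.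 A nonzero polynomial is bounded below in modulus by some $\varepsilon>0$ off a bounded set. Hence $\Pi=0$.
\end{proof}

\begin{lemma}\label{lem:partial}
Let $0<s<\infty$ and $B\in\mathbb{N}$. Let $F_l\in\mathcal{S}(\mathbb{R})$ be finitely many functions with $\operatorname{supp}\hat F_l\subset\{2^{l-B}\le|\xi|\le2^{l+B}\}$. Then, with $C=C(s,B)$,
\[
\Big\|\sup_k\Big|\sum_{l\le k}F_l\Big|\Big\|_s\le C\Big\|\Big(\sum_l|F_l|^2\Big)^{1/2}\Big\|_s ,\qquad\text{and in particular}\qquad\Big\|\sum_lF_l\Big\|_s\le C\Big\|\Big(\sum_l|F_l|^2\Big)^{1/2}\Big\|_s .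
\]
\end{lemma}

\begin{proof}
We compare the partial sum with $\varphi_k(D)F$, where $F=\sum_lF_l$. Fix $0<a<\min(1,s)$, and put $G_l=(M|F_l|^a)^{1/a}$ and $\Sigma=(\sum_lG_l^2)^{1/2}$. By \eqref{eq:FSa} with $q=2$, $\|\Sigma\|_s\le C\|(\sum_l|F_l|^2)^{1/2}\|_s<\infty$. We have $|F_l|\le G_l$, and \eqref{eq:Peconv} gives $|\Delta_jF_l|\le CG_l$ and $|\varphi_j(D)F_l|\le CG_l$ when $|j-l|\le B+1$.

Since $\Delta_jF_l=0$ for $|j-l|>B+1$, we get $|\Delta_jF|^2\le C\sum_{|l-j|\le B+1}G_l^2$, hence $SF\le C\Sigma$, and Lemma \ref{lem:H} gives $\|\sup_k|\varphi_k(D)F|\|_s\le C\|\Sigma\|_s$. Moreover, $\varphi_k=1$ on $\operatorname{supp}\hat F_l$ if $l\le k-B$, and $\varphi_k=0$ on $\operatorname{supp}\hat F_l$ if $l\ge k+B+1$. Therefore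
\[
\sum_{l\le k}F_l-\varphi_k(D)F=\sum_{|l-k|\le B}\big(\mathbf{1}_{l\le k}-\varphi_k(D)\big)F_l ,
\]
and the right side is at most $C(2B+1)\sup_lG_l\le C\Sigma$ in modulus, uniformly in $k$.
\end{proof}

\subsection{Weighted and vector-valued inequalities for $T_m$}

A sum $\sum_k|T_m(u_k,v_k)|^q$ can be estimated term by term in $L^1(w)$, for any weight $w$. So we first compare $T_m(u,v)$ with $Mu\,Mv$ in weighted spaces, for all weights in $\bigcup_pA_p$, and then pass from $L^1(w)$ to unweighted $L^t$ by choosing the weight.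

\begin{lemma}\label{lem:W}
Let $m\in\mathcal{M}(\mathbb{R}^2)$, $q\in\{1,2\}$, $1\le p<\infty$, $w\in A_p(\mathbb{R})$ and $u,v\in\mathcal{S}(\mathbb{R})$. Then
\[
\int|T_m(u,v)|^q\,w\le C\int(Mu\,Mv)^q\,w ,
\]
where $C$ depends only on $m$, $p$ and an upper bound for $[w]_{A_p}$.
\end{lemma}

See also \cite[Corollary 3.8]{LOPTT}.

\begin{proof}
First let $u,v$ be bounded with compact support. By (Sp) it suffices to estimate $\Lambda=\sum_{J\in\mathcal{S}}\gamma_J\mathbf{1}_J$, where $\gamma_J=\langle|u|\rangle_J\langle|v|\rangle_J$ and $\mathcal{S}$ is a sparse family in a lattice $\mathcal{D}$. By (A), $w(J)\le c_0^{-p}[w]_{A_p}w(E_J)$. Also $\gamma_J\le Mu\,Mv$ on $E_J\subset J$, and the sets $E_J$ are disjoint. For $q=1$,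
\[
\int\Lambda w=\sum_J\gamma_Jw(J)\le C\sum_J\gamma_Jw(E_J)\le C\int Mu\,Mv\,w .
\]
For $q=2$ let $\phi\ge0$ with $\int\phi^2w\le1$, and let $M_w\phi(y)=\sup_{y\in J\in\mathcal{D}}w(J)^{-1}\int_J\phi w$. Since the intervals of $\mathcal{D}$ are nested or disjoint, selecting maximal intervals gives $w(\{M_w\phi>\lambda\})\le\lambda^{-1}\int_{\{M_w\phi>\lambda\}}\phi w$, which yields, as in Doob's inequality, $\|M_w\phi\|_{L^2(w)}\le2$. Then
\[
\int\Lambda\phi w=\sum_J\gamma_J\Big(\frac1{w(J)}\int_J\phi w\Big)w(J)\le C\sum_J\int_{E_J}Mu\,Mv\,(M_w\phi)\,w\le C\|Mu\,Mv\|_{L^2(w)} ,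
\]
and the supremum over $\phi$ of the left side is $\|\Lambda\|_{L^2(w)}$.

For $u,v\in\mathcal{S}$ apply this to $u_R=u\mathbf{1}_{[-R,R]}$ and $v_R=v\mathbf{1}_{[-R,R]}$, for which $Mu_R\,Mv_R\le Mu\,Mv$. By the bound $L^4\times L^4\to L^2$ in (CM), $T_m(u_R,v_R)\to T_m(u,v)$ in $L^2$, hence a.e.\ along a sequence $R\to\infty$. Fatou's lemma concludes the proof.
\end{proof}

\begin{lemma}\label{lem:vv}
Let $m\in\mathcal{M}(\mathbb{R}^2)$, $q\in\{1,2\}$ and $0<s<\infty$. For finite sequences $u_k,v_k\in\mathcal{S}(\mathbb{R})$,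
\[
\Big\|\Big(\sum_k|T_m(u_k,v_k)|^q\Big)^{1/q}\Big\|_{s}\le C\Big\|\Big(\sum_k(Mu_k\,Mv_k)^q\Big)^{1/q}\Big\|_{s}.
\]
\end{lemma}

\begin{proof}
Put $X=\sum_k|T_m(u_k,v_k)|^q$, $Y=\sum_k(Mu_k\,Mv_k)^q$ and $t=s/q$. We must show $\|X\|_t\le C\|Y\|_t$, and Lemma \ref{lem:W} gives $\int Xw\le C\int Yw$ for $w\in A_p$. We may assume $\|Y\|_t<\infty$. We may also assume $\|Y\|_t>0$: the maximal function of a nonzero function is positive everywhere, so $Y=0$ a.e.\ forces $u_k=0$ or $v_k=0$ for each $k$, and then $X=0$.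

\emph{$t=1$.} Take $w=1$.

\emph{$t>1$.} We use duality. Let $0\le\phi\in L^{t'}$, $\phi\ne0$, fix $1<b<t'$ and put $w=(M\phi^b)^{1/b}$. Then $w\ge\phi$ a.e., $\|w\|_{t'}\le C\|\phi\|_{t'}$ because $t'/b>1$, and $[w]_{A_1}\le C$ by (B). So $\int X\phi\le\int Xw\le C\int Yw\le C\|Y\|_t\|\phi\|_{t'}$.

\emph{$t<1$.} Duality is not available. The weight $Y^{-(1-t)}$ would turn $\int Yw$ into $\int Y^t$, but it need not be in any $A_p$, so we replace $Y$ by a majorant. Fix $0<a<t$ and put $U=(MY^a)^{1/a}$. Then $U\ge Y$ a.e., $\int U^t\le C\int Y^t$ because $t/a>1$, and $0<U<\infty$ a.e. The function $v=(MY^a)^{1/2}=U^{a/2}$ has $[v]_{A_1}\le C$ by (B). With $p=1+2(1-t)/a$ we have $v^{1-p}=U^{-(1-t)}$, so $[U^{-(1-t)}]_{A_p}\le C$ by (C). H\"older's inequality with exponents $1/t$ and $1/(1-t)$ gives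
\begin{align*}
\int X^t=\int\big(XU^{-(1-t)}\big)^tU^{t(1-t)}&\le\Big(\int XU^{-(1-t)}\Big)^t\Big(\int U^t\Big)^{1-t}\\
&\le C\Big(\int YU^{-(1-t)}\Big)^t\Big(\int Y^t\Big)^{1-t}\le C\int Y^t ,
\end{align*}
where the last step uses $YU^{-(1-t)}\le Y^t$.
\end{proof}

\section{Estimates for the pair $(g,h)$}\label{sec:pair}

\subsection{Operators in the first variable}

Let $M_1,M_2$ denote $M$ acting in $x_1$ and in $x_2$. Applying (FS) on each line and integrating in the other variable, we see that (FS) holds for $M_1$ and for $M_2$ on $L^p(\mathbb{R}^2)$. Let $\sigma(D_1)$ be the operator that multiplies $\hat F(\xi)$ by $\sigma(\xi_1)$. Fix $A=20$ and $L=10$.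

\begin{definition}\label{def:fam}
A \emph{$P$-family} is a sequence $\sigma=(\sigma^{(k)})_{k\in\mathbb{Z}}$ in $C_c^\infty(\mathbb{R})$ with $\operatorname{supp}\sigma^{(k)}\subset[-2^A,2^A]$ and finite \emph{norm} $\sup_k\|\sigma^{(k)}\|_{C^4}$. It is a \emph{$Q$-family} if moreover $\sigma^{(k)}(u)=0$ for $|u|<2^{-A}$. The associated operators are $\sigma_k=\sigma^{(k)}(2^{-k}D_1)$, and $\sigma_k$ is said to have \emph{scale} $k$.
\end{definition}

The profile $\sigma^{(k)}$ is allowed to depend on $k$ because the coefficients in the expansion of $m'$ do. We write $P_k$, $Q_k$ for the operators of a $P$- or $Q$-family, possibly a different family at each occurrence, and $\varphi_kF$, $\psi_kF$ for $\varphi_k(D_1)F$, $\psi_k(D_1)F$. Every $Q$-family is a $P$-family. Constants depend on the families only through upper bounds for their norms. For a fixed integer $i$, the operators $\sigma^{(k)}(2^{-(k+i)}D_1)$, indexed by $k+i$, come from a family of the same norm, so the estimates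 below may be applied after a shift of the index.

Four integrations by parts show that $\sigma_k$ is convolution in $x_1$ with $2^k\kappa^{(k)}(2^k\cdot)$, where $|\kappa^{(k)}(z)|\le C(1+|z|)^{-4}$. We record two consequences of the definition.
\begin{description}
\item[(F0)] $|P_kF|\le CM_1F$, with $C$ independent of the scale; in particular $|P_kF|\le C\|F\|_\infty$.
\item[(F1)] $\|(\sum_k|Q_kF|^2)^{1/2}\|_p\le C\|F\|_p$ for $1<p<\infty$. Indeed, at each $\xi_1\ne0$ at most $2A+1$ of the functions $\sigma^{(k)}(2^{-k}\xi_1)$ are nonzero, so $n(\xi_1)=\sum_k\pm\sigma^{(k)}(2^{-k}\xi_1)$ satisfies $|n|+|\xi_1n'|\le C$ for all choices of signs. Mikhlin's multiplier theorem in $x_1$ bounds $\sum_k\pm Q_kF$ in $L^p$, and Khintchine's inequality gives the claim after averaging over the signs.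
\end{description}

Let $\mathcal{S}_0$ be the set of $F\in\mathcal{S}(\mathbb{R}^2)$ whose Fourier transform has compact support contained in $\{\xi_1\ne0\}$. For $F\in\mathcal{S}_0$ only finitely many $Q_kF$ are nonzero.

We say that a function $V$ on $\mathbb{R}^2$ has \emph{$x_1$-frequencies in $E$} if for every $x_2$ the function $V(\cdot,x_2)$ is Schwartz with Fourier transform supported in $E$. Under products these sets add. They also add under $T_2$: for $G,H\in\mathcal{S}(\mathbb{R}^2)$ the Fourier transform of $T_2(G,H)(\cdot,x_2)$ at $\omega$ is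
\[
\int m''(\eta_2,\zeta_2)\,\hat G(\eta_1,\eta_2)\,\hat H(\omega-\eta_1,\zeta_2)\,e^{2\pi i(\eta_2+\zeta_2)x_2}\,d\eta_1\,d\eta_2\,d\zeta_2 ,
\]
a Schwartz function of $\omega$ (since $m''$ is bounded) that is supported in $E+E'$ if $\hat G$, $\hat H$ are supported in $E\times\mathbb{R}$, $E'\times\mathbb{R}$ with $E,E'$ compact.

\subsection{The four estimates}

Let $1/s=1/p_2+1/p_3$. We consider the following inequalities, for $g,h\in\mathcal{S}_0$, arbitrary families, and $k$ in an arbitrary finite set: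
\begin{align*}
\text{(PQ)}\quad&\Big\|\Big(\sum_k|T_2(P'_kg,Q_kh)|^2\Big)^{1/2}\Big\|_s\le C\|g\|_{p_2}\|h\|_{p_3},\\
\text{(QP)}\quad&\Big\|\Big(\sum_k|T_2(Q_kg,P_kh)|^2\Big)^{1/2}\Big\|_s\le C\|g\|_{p_2}\|h\|_{p_3},\\
\text{(QQ)}\quad&\Big\|\sum_k|T_2(Q_kg,Q_kh)|\Big\|_s\le C\|g\|_{p_2}\|h\|_{p_3},\\
\text{(PP)}\quad&\Big\|\sup_k|T_2(P_kg,P_kh)|\Big\|_s\le C\|g\|_{p_2}\|h\|_{p_3}.
\end{align*}
All operators have scale $k$, with one exception: in (PQ) the scale of $P_k'$ is free, that is, $P'_k=\sigma^{(k)}(2^{-j_k}D_1)$ for a $P$-family $\sigma$ and arbitrary integers $j_k$, and $C$ does not depend on $(j_k)$. This asymmetry is made for the case $p_2=\infty$, where our proof of (QP) needs equal scales.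

\begin{proposition}\label{prop:pair}
If $1<p_2,p_3<\infty$, then \emph{(PQ)}, \emph{(QP)}, \emph{(QQ)} and \emph{(PP)} hold.
\end{proposition}

\begin{proof}
For the first three, apply Lemma \ref{lem:vv} in $x_2$ for each fixed $x_1$, raise to the power $s$ and integrate in $x_1$. For (PQ) take $q=2$. By H\"older's inequality, (F0), (FS) and (F1), the left side is at most
\begin{equation}\label{eq:PQ}
C\Big\|\sup_kM_2P'_kg\cdot\Big(\sum_k(M_2Q_kh)^2\Big)^{1/2}\Big\|_s\le C\|M_2M_1g\|_{p_2}\Big\|\Big(\sum_k|Q_kh|^2\Big)^{1/2}\Big\|_{p_3}\le C\|g\|_{p_2}\|h\|_{p_3}.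
\end{equation}
For (QP) exchange the roles of $g$ and $h$ in \eqref{eq:PQ}. For (QQ) take $q=1$, use the Cauchy--Schwarz inequality $\sum_kM_2Q_kg\,M_2Q_kh\le(\sum_k(M_2Q_kg)^2)^{1/2}(\sum_k(M_2Q_kh)^2)^{1/2}$, and estimate the two factors in $L^{p_2}$ and $L^{p_3}$ by (FS) and (F1). Finally, (PP) follows from the next lemma.
\end{proof}

\begin{lemma}\label{lem:PP}
Let $p_2,p_3$ be exponents with $0<s<\infty$ for which \emph{(PQ)}, \emph{(QP)} and \emph{(QQ)} hold. Then \emph{(PP)} holds.
\end{lemma}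

\begin{proof}
Let $\sigma_k$ act on $g$ and $\tau_k$ on $h$, and write $\mathcal{N}=\|g\|_{p_2}\|h\|_{p_3}$.

\emph{Step 1: reduction to $\varphi_k$.} A general family does not telescope, but $(\varphi_k)$ does. So we subtract the multiple of $\varphi$ that has the same value at the origin. Put $\alpha_k=\sigma^{(k)}(0)$, $\beta_k=\tau^{(k)}(0)$, $\rho^{(k)}=\sigma^{(k)}-\alpha_k\varphi$ and $\tilde\rho^{(k)}=\tau^{(k)}-\beta_k\varphi$. The numbers $\alpha_k,\beta_k$ are bounded, $\rho,\tilde\rho$ are $P$-families, and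
\begin{equation}\label{eq:three}
T_2(\sigma_kg,\tau_kh)=\alpha_k\beta_k\,T_2(\varphi_kg,\varphi_kh)+\alpha_k\,T_2(\varphi_kg,\tilde\rho_kh)+T_2(\rho_kg,\tau_kh).
\end{equation}
The function $\rho^{(k)}$ vanishes only at the origin and not near it, but it is a rapidly converging sum of profiles of type $Q$. Since $\rho^{(k)}\psi_i=0$ for $i>A$, \eqref{eq:pou} gives, for $u\ne0$,
\[
\rho^{(k)}(u)=\sum_{i\le A}\rho^{(k)}(u)\psi_i(u)=\sum_{i\le A}2^i\lambda^{(k,i)}(2^{-i}u),\qquad\lambda^{(k,i)}(u)=2^{-i}\rho^{(k)}(2^iu)\,\psi(u).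
\]
The functions $\lambda^{(k,i)}$ are supported in $\frac12\le|u|\le2$ and are bounded in $C^4$ uniformly in $k$ and $i\le A$. Indeed, $\rho^{(k)}(0)=0$ gives $|2^{-i}\rho^{(k)}(2^iu)|\le C|u|$, and for $1\le j\le4$ the $j$-th derivative of $2^{-i}\rho^{(k)}(2^i\cdot)$ is at most $C2^{i(j-1)}\le C2^{3A}$. Let $\lambda_{k,i}=\lambda^{(k,i)}(2^{-(k+i)}D_1)$; for fixed $i$ these are operators of a $Q$-family, of scale $k+i$. Define $\tilde\lambda_{k,i}$ from $\tilde\rho$ by the same formula. Then $\rho_kg=\sum_{i\le A}2^i\lambda_{k,i}g$ and $\tilde\rho_kh=\sum_{i\le A}2^i\tilde\lambda_{k,i}h$, and the sums are finite because $g,h\in\mathcal{S}_0$.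

\emph{The second term of \eqref{eq:three}.} Bounding a supremum by an $\ell^2$ sum,
\[
\sup_k|T_2(\varphi_kg,\tilde\rho_kh)|\le\sum_{i\le A}2^i\Big(\sum_k|T_2(\varphi_kg,\tilde\lambda_{k,i}h)|^2\Big)^{1/2}.
\]
The scales here are $k$ and $k+i$. Since the scale is free in (PQ), each square sum has $L^s$ norm at most $C\mathcal{N}$, uniformly in $i$. By \eqref{eq:quasi} the total is at most $C\mathcal{N}(\sum_{i\le A}2^{is_*})^{1/s_*}\le C\mathcal{N}$.

\emph{The third term of \eqref{eq:three}.} We must bound $T_2(\lambda_{k,i}g,\tau_kh)$, again with scales $k+i$ and $k$, but (QP) requires equal scales. So we cut $\tau_kh$ at the scale $k+i$. From $1=\varphi_i+\sum_{j>i}\psi_j$ and $\tau^{(k)}\psi_j=0$ for $j>A$,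
\[
\tau_kh=\tau_k\varphi_{k+i}h+\sum_{i<j\le A}\tau_k\psi_{k+j}h .
\]
The operator $\tau_k\varphi_{k+i}$ has scale $k+i$ and profile $\tau^{(k)}(2^iu)\varphi(u)$, which is of type $P$. The operator $\tau_k\psi_{k+j}$ has scale $k+j$ and profile $\tau^{(k)}(2^ju)\psi(u)$, which is of type $Q$. These profiles are bounded in $C^4$ uniformly for $i,j\le A$. Hence
\[
\sup_k|T_2(\lambda_{k,i}g,\tau_kh)|\le\Big(\sum_k|T_2(\lambda_{k,i}g,\tau_k\varphi_{k+i}h)|^2\Big)^{1/2}+\sum_{i<j\le A}\Big(\sum_k|T_2(\lambda_{k,i}g,\tau_k\psi_{k+j}h)|^2\Big)^{1/2}.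
\]
The first term is covered by (QP) at the common scale $k+i$. Each of the other $A-i$ terms is covered by (PQ), with $\lambda_{k,i}$ as the operator of type $P$ and free scale. By \eqref{eq:quasi}, the third term of \eqref{eq:three} contributes at most $C\mathcal{N}\big(\sum_{i\le A}2^{is_*}(1+A-i)\big)^{1/s_*}\le C\mathcal{N}$.

\emph{Step 2: telescoping.} It remains to bound $\sup_k|T_2(\varphi_kg,\varphi_kh)|$. For $\eta_1\zeta_1\ne0$ we have $\varphi_l(\eta_1)\varphi_l(\zeta_1)=0$ when $l$ is very negative, so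
\[
\varphi_k(\eta_1)\varphi_k(\zeta_1)=\sum_{l\le k}\big[\varphi_l(\eta_1)\varphi_l(\zeta_1)-\varphi_{l-1}(\eta_1)\varphi_{l-1}(\zeta_1)\big]=\sum_{l\le k}\big[\psi_l(\eta_1)\varphi_l(\zeta_1)+\varphi_{l-1}(\eta_1)\psi_l(\zeta_1)\big].
\]
In the product $\psi_l(\eta_1)\varphi_l(\zeta_1)$ the frequency $\eta_1+\zeta_1$ can still vanish. To isolate the part that oscillates at scale $l$, like the terms $d_l$ of Section \ref{sec:model}, we separate the scales by $L$, using $\varphi_l=\varphi_{l-L}+\sum_{0\le i<L}\psi_{l-i}$ and $\varphi_{l-1}=\varphi_{l-L}+\sum_{1\le i<L}\psi_{l-i}$. This gives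
\[
T_2(\varphi_kg,\varphi_kh)=\sum_{l\le k}F_l+\sum_{l\le k}F'_l+\sum_{l\le k}\Big[\sum_{0\le i<L}T_2(\psi_lg,\psi_{l-i}h)+\sum_{1\le i<L}T_2(\psi_{l-i}g,\psi_lh)\Big],
\]
where $F_l=T_2(\psi_lg,\varphi_{l-L}h)$ and $F'_l=T_2(\varphi_{l-L}g,\psi_lh)$. Only finitely many $l$ give nonzero terms.

\emph{High--high terms.} For $0\le i<L$ the operator $\psi_{l-i}$ has scale $l$ with profile $\psi(2^iu)$, which vanishes for $|u|<2^{-L}$ and so is of type $Q$. The last sum is bounded, uniformly in $k$, by $\sum_{i}\sum_l|T_2(\psi_lg,\psi_{l-i}h)|+\sum_i\sum_l|T_2(\psi_{l-i}g,\psi_lh)|$. Its $L^s$ norm is at most $C\mathcal{N}$ by (QQ), applied $2L-1$ times.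

\emph{High--low terms.} In $F_l$ and $F'_l$ one frequency has modulus in $[2^{l-1},2^{l+1}]$ and the other has modulus at most $2^{l-L+1}$, so $F_l$ and $F'_l$ have $x_1$-frequencies in $2^{l-2}\le|\omega|\le2^{l+2}$. Lemma \ref{lem:partial} in $x_1$ with $B=2$, for each fixed $x_2$, raised to the power $s$ and integrated in $x_2$, gives
\[
\Big\|\sup_k\Big|\sum_{l\le k}F_l\Big|\Big\|_s\le C\Big\|\Big(\sum_l|F_l|^2\Big)^{1/2}\Big\|_s,\qquad\Big\|\sup_k\Big|\sum_{l\le k}F'_l\Big|\Big\|_s\le C\Big\|\Big(\sum_l|F'_l|^2\Big)^{1/2}\Big\|_s .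
\]
The operator $\varphi_{l-L}$ has scale $l$ with profile $\varphi(2^Lu)$, of type $P$. So the first right side is at most $C\mathcal{N}$ by (QP), and the second by (PQ).
\end{proof}

\section{Decomposition of $m'$ and proof of Theorem \ref{thm:main}}\label{sec:main}

\subsection{Reduction to model operators}

A \emph{model operator} is a finite sum
\[
\Lambda(f,g,h)=\sum_k\sigma^1_kf\;\,T_2(\sigma^2_kg,\sigma^3_kh)
\]
built from three families of norm at most $1$, of one of the following six types. In the types PQQ, QPQ and QQP the letters give the kinds of the families $\sigma^1,\sigma^2,\sigma^3$, in this order. In the \emph{separated} types QPP, PQP and PPQ we require in addition that the profiles of the $Q$-family be supported in $\frac12\le|u|\le2$ and those of the two $P$-families in $|u|\le2^{-L}$. In a separated type one frequency has modulus in $[2^{k-1},2^{k+1}]$ and the other two have modulus at most $2^{k-L}$, so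
\begin{equation}\label{eq:sep}
\text{the $k$-th summand has $x_1$-frequencies in }2^{k-2}\le|\omega|\le2^{k+2}.
\end{equation}

\begin{proposition}\label{prop:reduce}
Let $1\le p_1,p_2,p_3\le\infty$ with $r<\infty$. Suppose that for every $m''\in\mathcal{M}(\mathbb{R}^2)$ there is $C$ such that $\|\Lambda(f,g,h)\|_r\le C\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}$ for all model operators $\Lambda$ and all $f,g,h\in\mathcal{S}_0$. Then $(p_1,p_2,p_3)$ is admissible.
\end{proposition}

\begin{proof}
\emph{Step 1: it suffices to prove \eqref{eq:holder} on $\mathcal{S}_0$.} For $f\in\mathcal{S}(\mathbb{R}^2)$ and $\nu\in\mathbb{N}$ let $\hat f_\nu(\xi)=\varphi(|\xi|/\nu)\big(1-\varphi(\nu\xi_1)\big)\hat f(\xi)$. Then $f_\nu\in\mathcal{S}_0$, and $\hat f_\nu\to\hat f$ in $L^1$ by dominated convergence. The first factor is the Fourier transform of an $L^1$-normalized dilate of a fixed Schwartz function on $\mathbb{R}^2$. The second is the Fourier transform of $\delta_0-\Phi_\nu\otimes\delta_0$,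 with $\Phi_\nu$ as in the proof of Lemma \ref{lem:H}. These measures have uniformly bounded mass, so $\|f_\nu\|_p\le C\|f\|_p$ for $1\le p\le\infty$. Since $m',m''$ are bounded, $T(f_\nu,g_\nu,h_\nu)\to T(f,g,h)$ uniformly, and Fatou's lemma transfers the estimate from $\mathcal{S}_0$ to $\mathcal{S}$.

\emph{Step 2: partition of the frequencies.} For $z=(z_1,z_2,z_3)$ with all $z_i\ne0$, \eqref{eq:pou} gives $1=\sum_{k_1,k_2,k_3}\psi_{k_1}(z_1)\psi_{k_2}(z_2)\psi_{k_3}(z_3)$. We partition $\mathbb{Z}^3$ into six sets. Let $\mathcal{A}_1=\{k_1>\max(k_2,k_3)+L\}$, and let $\mathcal{A}_2,\mathcal{A}_3$ be the corresponding sets where $k_2$, $k_3$ dominates. On the complement of $\mathcal{A}_1\cup\mathcal{A}_2\cup\mathcal{A}_3$ the two largest indices differ by at most $L$, and we split according to the smallest index: $\mathcal{B}_1$ where $k_1\le\min(k_2,k_3)$; $\mathcal{B}_2$ where $k_2<k_1$ and $k_2\le k_3$; $\mathcal{B}_3$ where $k_3<\min(k_1,k_2)$. Summing over the small indices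 with \eqref{eq:pou}, we obtain
\begin{align*}
\mathcal{A}_1:&\quad\sum_k\psi_k(z_1)\,\varphi_{k-L-1}(z_2)\,\varphi_{k-L-1}(z_3),\\
\mathcal{B}_1:&\quad\sum_{|e|\le L}\sum_k\varphi_{\min(k,k+e)}(z_1)\,\psi_k(z_2)\,\psi_{k+e}(z_3),\\
\mathcal{B}_2:&\quad\sum_{|e|\le L}\sum_k\psi_k(z_1)\,\varphi_{\min(k-1,k+e)}(z_2)\,\psi_{k+e}(z_3),\\
\mathcal{B}_3:&\quad\sum_{|e|\le L}\sum_k\psi_k(z_1)\,\psi_{k+e}(z_2)\,\varphi_{\min(k,k+e)-1}(z_3),
\end{align*}
and for $\mathcal{A}_2,\mathcal{A}_3$ the expression for $\mathcal{A}_1$ with $\psi_k$ moved to $z_2$, $z_3$. So $1$ is the sum of $3+3(2L+1)$ series $\sum_ka(2^{-k}z)$, with $a=a^1\otimes a^2\otimes a^3$. One of the $a^i$ equals $\psi$, and all are supported in $|u|\le2^{L+1}=2^{11}$, so $a$ is supported in $\Omega=\{\frac12\le|z|\le2^{12}\}$. The profiles $\psi(2^{-e}u)$ vanish for $|u|<2^{-11}$ and are of type $Q$, and $\varphi(2^{L+1}u)$ is supported in $|u|\le2^{-L}$. Thus the supports of $(a^1,a^2,a^3)$ are those required for the types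 QPP, PQP, PPQ (from $\mathcal{A}_1,\mathcal{A}_2,\mathcal{A}_3$) and PQQ, QPQ, QQP (from $\mathcal{B}_1,\mathcal{B}_2,\mathcal{B}_3$).

\emph{Step 3: separation of variables.} On the support of $a(2^{-k}\cdot)$ the symbol $m'$ is smooth at scale $2^k$, and a Fourier series writes it as a rapidly converging sum of products. Let $\ell=2^{14}$ and let $\theta\in C_c^\infty(\mathbb{R}^3\setminus\{0\})$ equal $1$ on $\Omega$ and be supported in the interior of the cube $[-\ell/2,\ell/2]^3$. By \eqref{eq:symbol}, $|\partial^\alpha[m'(2^kz)]|\le C_\alpha|z|^{-|\alpha|}$, so the functions $m'(2^k\cdot)\theta$ are bounded in every $C^N$ uniformly in $k$. Integration by parts in the formula for the Fourier coefficients gives, on the cube,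
\[
m'(2^kz)\theta(z)=\sum_{n\in\mathbb{Z}^3}c^k_n\,e^{2\pi in\cdot z/\ell},\qquad|c_n^k|\le C_N(1+|n|)^{-N}.
\]
Since $\theta=1$ on $\operatorname{supp}a$,
\[
m'(z)\,a(2^{-k}z)=\sum_nc_n^k\prod_{i=1}^3b_n^i(2^{-k}z_i),\qquad b_n^i(u)=a^i(u)\,e^{2\pi in_iu/\ell}.
\]
The function $b^i_n$ has the support of $a^i$, and $\|b_n^i\|_{C^4}\le C_1(1+|n|)^4$. Put $\mu_n=C_NC_1^3(1+|n|)^{12-N}$, divide each $b^i_n$ by $C_1(1+|n|)^4$, and multiply one of the three by the number $c_n^k(1+|n|)^N/C_N$, which has modulus at most $1$. This produces families $\sigma^{1,n},\sigma^{2,n},\sigma^{3,n}$ of norm at most $1$ with $c^k_n\prod_ib_n^i(u_i)=\mu_n\prod_i(\sigma^{i,n})^{(k)}(u_i)$.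

\emph{Step 4: summation.} Let $f,g,h\in\mathcal{S}_0$. On the support of $\hat f(\xi)\hat g(\eta)\hat h(\zeta)$ only finitely many triples $(k_1,k_2,k_3)$ contribute, and so only finitely many $k$, from a set independent of $n$. If $m'$ is replaced in \eqref{eq:T} by a product $\sigma^1(\xi_1)\sigma^2(\eta_1)\sigma^3(\zeta_1)$, the integral factors as $\sigma^1(D_1)f\cdot T_2(\sigma^2(D_1)g,\sigma^3(D_1)h)$. Hence $T(f,g,h)$ is a finite sum of series $\sum_n\mu_n\Lambda^{(n)}(f,g,h)$, where the $\Lambda^{(n)}$ are model operators; for $N>15$ the series converge absolutely and uniformly. Choose $N$ with $(N-12)r_*>3$ as well. Then $\sum_n\mu_n^{r_*}<\infty$, and \eqref{eq:quasi} together with the hypothesis gives \eqref{eq:holder} on $\mathcal{S}_0$.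
\end{proof}

\subsection{Bounds for the model operators}

\begin{lemma}\label{lem:model}
Let $1<p_1<\infty$, and let $p_2,p_3$ be exponents with $s<\infty$ for which \emph{(PQ)}, \emph{(QP)}, \emph{(QQ)} and \emph{(PP)} hold. Then all model operators satisfy $\|\Lambda(f,g,h)\|_r\le C\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}$ on $\mathcal{S}_0$. For the types PQP, PPQ and PQQ this holds also when $p_1=\infty$.
\end{lemma}

\begin{proof}
Write $V_k=T_2(\sigma^2_kg,\sigma^3_kh)$, and note that $1/r=1/p_1+1/s$. With two factors of type $Q$ the sum converges absolutely. With only one, the separation \eqref{eq:sep} supplies the missing square function: Lemma \ref{lem:partial} in $x_1$ with exponent $r$ and $B=2$, integrated in $x_2$, gives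
\begin{equation}\label{eq:sepbound}
\|\Lambda(f,g,h)\|_r\le C\Big\|\Big(\sum_k|\sigma^1_kf|^2|V_k|^2\Big)^{1/2}\Big\|_r\qquad\text{for the separated types.}
\end{equation}

\emph{QPP.} By \eqref{eq:sepbound} and H\"older's inequality, $\|\Lambda\|_r\le C\|(\sum_k|Q_kf|^2)^{1/2}\|_{p_1}\|\sup_k|V_k|\|_s$. Apply (F1) and (PP).

\emph{PQP and PPQ.} By \eqref{eq:sepbound} and H\"older's inequality, $\|\Lambda\|_r\le C\|\sup_k|P_kf|\|_{p_1}\|(\sum_k|V_k|^2)^{1/2}\|_s$. Apply (F0), and (QP) for PQP or (PQ) for PPQ.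

\emph{PQQ.} Pointwise $|\Lambda|\le\sup_k|P_kf|\,\sum_k|V_k|$. Apply H\"older's inequality, (F0) and (QQ).

\emph{QPQ and QQP.} Pointwise $|\Lambda|\le(\sum_k|Q_kf|^2)^{1/2}(\sum_k|V_k|^2)^{1/2}$. Apply H\"older's inequality, (F1), and (PQ) for QPQ or (QP) for QQP.

When $f$ carries a $P$, only the bound $\|M_1f\|_{p_1}\le C\|f\|_{p_1}$ was used, and it holds for $p_1=\infty$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Proposition \ref{prop:pair} supplies the hypothesis of Lemma \ref{lem:model}, which supplies the hypothesis of Proposition \ref{prop:reduce}.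
\end{proof}

The conditions $p_i>1$ entered only through the maximal theorem, (FS) and (F1), and the conditions $p_i<\infty$ only through (FS), (F1) and the finiteness of $s$ and $r$. So if $s<\infty$, an exponent may be infinite at no cost when the function carries a $P$, and a new argument is needed exactly when a bounded function carries a $Q$.

\section{Infinite exponents}\label{sec:endpoints}

We prove that $(p_1,p_2,p_3)$ is admissible if $1<p_i\le\infty$ and $\min(p_2,p_3)<\infty$. Exchanging $g$ and $h$ replaces $m',m''$ by $m'(\xi_1,\zeta_1,\eta_1)$ and $m''(\zeta_2,\eta_2)$, which lie in the same classes. So we may assume $p_3<\infty$; then $s<\infty$ and $r<\infty$.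

\subsection{The case $p_2=\infty$: duality}

Here the square function of $g$ cannot be estimated by (F1), and $g$ sits inside $T_2$. We use duality to move both $T_2$ and $Q_k$ off $g$. What remains is a Littlewood--Paley series in $L^1$, to which Lemma \ref{lem:partial} applies.

\begin{proposition}\label{prop:pairinf}
If $p_2=\infty$ and $1<p_3=p<\infty$, so that $s=p$, then \emph{(PQ)}, \emph{(QP)}, \emph{(QQ)} and \emph{(PP)} hold.
\end{proposition}

\begin{proof}
The chain \eqref{eq:PQ} remains valid, since $\|M_2M_1g\|_\infty\le\|g\|_\infty$; this gives (PQ). By Lemma \ref{lem:PP} it remains to prove (QP) and (QQ). We treat them together. Let $V_k=T_2(Q_kg,Z_kh)$, where $Z_k=P_k$ for (QP) and $Z_k$ comes from a $Q$-family for (QQ).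

\emph{Duality.} By (CM) ($L^{2p}\times L^{2p}\to L^p$ for each $x_1$) and the Cauchy--Schwarz inequality in $x_1$, $V_k\in L^p(\mathbb{R}^2)$. The index set is finite and $p'<\infty$, so $C_c^\infty$ sequences are dense in $L^{p'}(\ell^2)$ and in $L^{p'}(\ell^\infty)$. It therefore suffices to prove $|\sum_k\int V_kw_k|\le C\|g\|_\infty\|h\|_p$ for $w_k\in C_c^\infty(\mathbb{R}^2)$ with
\[
\Big\|\Big(\sum_k|w_k|^2\Big)^{1/2}\Big\|_{p'}\le1\quad\text{for (QP)},\qquad\Big\|\sup_k|w_k|\Big\|_{p'}\le1\quad\text{for (QQ)}.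
\]
Since $Q_k$ and $Z_k$ both have scale $k$, the function $V_k$ has $x_1$-frequencies of modulus at most $2^{k+A+1}$. This is where the equality of scales is used. Let $R_k=\varphi_{k+A+1}(D_1)$. Its multiplier is even and equals $1$ on these frequencies, so Parseval's identity in $x_1$ gives $\int V_kw_k=\int V_kR_kw_k$. Also $|R_kw_k|\le CM_1w_k$ by (F0).

\emph{Transposition.} Let $m^*(\omega,\zeta)=m''(-\omega-\zeta,\zeta)$. It belongs to $\mathcal{M}(\mathbb{R}^2)$, being the composition of $m''$ with an invertible linear map. For $u,v,w\in\mathcal{S}(\mathbb{R})$, Fubini's theorem and the substitution $\omega=-\eta-\zeta$ give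
\[
\int T_{m''}(u,v)\,w=\iint m''(\eta,\zeta)\hat u(\eta)\hat v(\zeta)\hat w(-\eta-\zeta)\,d\eta\,d\zeta=\int u\,T_{m^*}(w,v).
\]
Let $T_2^*$ be $T_{m^*}$ acting in $x_2$, and $U_k=T_2^*(R_kw_k,Z_kh)$. By (CM) ($L^2\times L^2\to L^1$), $U_k\in L^1(\mathbb{R}^2)$. Let $Q_k^t$ be the transpose of $Q_k$; its profile is $\sigma^{(k)}(-u)$, so it comes from a $Q$-family. Then
\[
\Big|\sum_k\int V_kw_k\Big|=\Big|\sum_k\int(Q_kg)\,U_k\Big|=\Big|\int g\sum_kQ_k^tU_k\Big|\le\|g\|_\infty\Big\|\sum_kQ_k^tU_k\Big\|_1 .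
\]

\emph{The $L^1$ estimate.} The function $U_k$ has $x_1$-frequencies of modulus at most $2^{k+A+2}+2^{k+A}\le2^{k+A+3}$, and $Q_k^tU_k$ has $x_1$-frequencies in $2^{k-A}\le|\omega|\le2^{k+A}$. The kernels of $Q^t_k$ satisfy $\int|\kappa^{(k)}(z)|(1+|z|)^2dz\le C$, so \eqref{eq:Peconv} with $a=\frac12$ gives $|Q_k^tU_k|\le C(M_1|U_k|^{1/2})^2$. By Lemma \ref{lem:partial} ($s=1$, $B=A$) and by \eqref{eq:FSa} ($s=1$, $q=2$, $a=\frac12$), both in $x_1$,
\[
\Big\|\sum_kQ_k^tU_k\Big\|_1\le C\Big\|\Big(\sum_k|Q_k^tU_k|^2\Big)^{1/2}\Big\|_1\le C\Big\|\Big(\sum_k(M_1|U_k|^{1/2})^4\Big)^{1/2}\Big\|_1\le C\Big\|\Big(\sum_k|U_k|^2\Big)^{1/2}\Big\|_1 .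
\]
By Lemma \ref{lem:vv} for $m^*$ in $x_2$ ($q=2$, $s=1$), the last quantity is at most
\[
C\Big\|\Big(\sum_k\big(M_2M_1w_k\cdot M_2Z_kh\big)^2\Big)^{1/2}\Big\|_1 .
\]
For (QP), use $M_2P_kh\le CM_2M_1h$ and H\"older's inequality to bound this by
\[
C\Big\|\Big(\sum_k(M_2M_1w_k)^2\Big)^{1/2}\Big\|_{p'}\|M_2M_1h\|_p\le C\|h\|_p ,
\]
applying (FS) twice. For (QQ), bound it instead by
\[
C\big\|M_2M_1\sup_k|w_k|\big\|_{p'}\Big\|\Big(\sum_k(M_2Q_kh)^2\Big)^{1/2}\Big\|_p\le C\|h\|_p ,
\]
using the maximal theorem, (FS) and (F1). Both steps need $1<p<\infty$.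
\end{proof}

\subsection{The case $p_1=\infty$: a Carleson condition}

Now $f$ is bounded and multiplies functions $V_k$ with $x_1$-frequencies at most a constant times $2^k$, so the problem lives on the line. We have no uniform bound for the square function of $f$. However, the part of it that comes from scales finer than an interval $I$ is bounded on at least half of $I$, and by (Pe) the functions $V_k$ cannot tell an interval of length $2^{-k}$ from a subset of half its measure.

\begin{lemma}\label{lem:carleson}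
Let $0<r<\infty$, $B\in\mathbb{N}$, $f\in\mathcal{S}(\mathbb{R})$, and let $Q_k=\sigma^{(k)}(2^{-k}D)$ come from a $Q$-family. Let $V_k\in\mathcal{S}(\mathbb{R})$, $k$ in a finite set, with $\operatorname{supp}\hat V_k\subset[-2^{k+B},2^{k+B}]$. Then
\begin{align*}
\text{\rm(i)}\quad&\Big\|\sum_k|Q_kf||V_k|\Big\|_r\le C\|f\|_\infty\Big\|\Big(\sum_k|V_k|^2\Big)^{1/2}\Big\|_r,\\
\text{\rm(ii)}\quad&\Big\|\Big(\sum_k|Q_kf|^2|V_k|^2\Big)^{1/2}\Big\|_r\le C\|f\|_\infty\Big\|\sup_k|V_k|\Big\|_r .
\end{align*}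
\end{lemma}

\begin{proof}
Let $\|f\|_\infty=1$ and fix $0<a<\min(1,r)$. Let $\mathcal{D}_k$ be the set of half-open dyadic intervals of length $2^{-k}$, for $k$ in the finite set; $I$, $I'$ and $J$ range over $\bigcup_k\mathcal{D}_k$. For $I\in\mathcal{D}_k$ put $\beta_I=\sup_I|Q_kf|$ and $v_I=\sup_I|V_k|$. By (Pe) with $|z|\le2^{-k}$,
\begin{equation}\label{eq:vI}
v_I\le C\big(M|V_k|^a(y)\big)^{1/a}\qquad\text{for all }y\in I\in\mathcal{D}_k .
\end{equation}

\emph{Step 1: $\sum_{I\subset J}\beta_I^2|I|\le C_0|J|$ for every $J$.} Split $f=f_1+f_2$ with $f_1=f\mathbf{1}_{3J}$, where $3J$ is the concentric triple of $J$; then $\beta_I^2\le2\sup_I|Q_kf_1|^2+2\sup_I|Q_kf_2|^2$.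

For $f_1$, fix $\kappa\in\mathcal{S}(\mathbb{R})$ with $\hat\kappa=1$ on $[-2^A,2^A]$, so that $Q_kf_1=(2^k\kappa(2^k\cdot))*Q_kf_1$. Let $c_I$ be the center of $I\in\mathcal{D}_k$. For $y\in I$ we have $|\kappa(2^k(y-z))|\le C(1+2^k|z-c_I|)^{-2}$, and the Cauchy--Schwarz inequality for the measure $2^k(1+2^k|z-c_I|)^{-2}dz$, of total mass $2$, gives
\[
|I|\sup_I|Q_kf_1|^2\le C\int(1+2^k|z-c_I|)^{-2}|Q_kf_1(z)|^2\,dz .
\]
Since $\sum_{I\in\mathcal{D}_k}(1+2^k|z-c_I|)^{-2}\le C$, the sum over all $I$ is at most $C\sum_k\|Q_kf_1\|_2^2\le C\|f_1\|_2^2\le C|J|$, by Plancherel's theorem and the bounded overlap of the multipliers.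

For $f_2$, a point $y\in J$ has distance at least $|J|$ from the complement of $3J$, so $|Q_kf_2(y)|\le C\int_{|z|\ge|J|}2^k(1+2^k|z|)^{-4}dz\le C(2^k|J|)^{-3}$. The intervals $I\in\mathcal{D}_k$ with $I\subset J$ have total length $|J|$ and exist only if $2^k|J|\ge1$, so their contribution is at most $C|J|\sum_{2^k|J|\ge1}(2^k|J|)^{-6}\le C|J|$.

\emph{Step 2: good subsets.} Let $E_I=\{y\in I:\sum_{I'\subset I}\beta_{I'}^2\mathbf{1}_{I'}(y)\le2C_0\}$. By Step 1 the function $\sum_{I'\subset I}\beta_{I'}^2\mathbf{1}_{I'}$ has integral at most $C_0|I|$, so Chebyshev's inequality gives $|E_I|\ge\frac12|I|$. Hence $\mathbf{1}_I\le2M\mathbf{1}_{E_I}$, and therefore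
\begin{equation}\label{eq:good1}
\beta_Iv_I\mathbf{1}_I\le2^{1/a}\big(M[(\beta_Iv_I\mathbf{1}_{E_I})^a]\big)^{1/a}.
\end{equation}
Moreover
\begin{equation}\label{eq:good2}
\sum_I\beta_I^2\mathbf{1}_{E_I}\le2C_0\quad\text{everywhere}.
\end{equation}
Indeed, the intervals $I$ with $y\in E_I$ are finitely many and nested. If $I_0$ is the largest, all of them contain $y$ and lie in $I_0$, so the sum is at most $\sum_{I'\subset I_0}\beta_{I'}^2\mathbf{1}_{I'}(y)\le2C_0$, because $y\in E_{I_0}$.

\emph{Step 3: proof of (i).} We have $\sum_k|Q_kf||V_k|\le\sum_I\beta_Iv_I\mathbf{1}_I$. By \eqref{eq:good1} and \eqref{eq:FSa} with $q=1$, then the Cauchy--Schwarz inequality with \eqref{eq:good2}, then \eqref{eq:vI}, and finally \eqref{eq:FSa} with $q=2$,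
\begin{align*}
\Big\|\sum_I\beta_Iv_I\mathbf{1}_I\Big\|_r\le C\Big\|\sum_I\beta_Iv_I\mathbf{1}_{E_I}\Big\|_r&\le C\Big\|\Big(\sum_Iv_I^2\mathbf{1}_I\Big)^{1/2}\Big\|_r\\
&\le C\Big\|\Big(\sum_k(M|V_k|^a)^{2/a}\Big)^{1/2}\Big\|_r\le C\Big\|\Big(\sum_k|V_k|^2\Big)^{1/2}\Big\|_r .
\end{align*}

\emph{Step 4: proof of (ii).} We have $\sum_k|Q_kf|^2|V_k|^2\le\sum_I\beta_I^2v_I^2\mathbf{1}_I$. By \eqref{eq:good1} and \eqref{eq:FSa} with $q=2$, then \eqref{eq:good2}, then \eqref{eq:vI} and \eqref{eq:FSa} with $q=\infty$,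
\[
\Big\|\Big(\sum_I\beta_I^2v_I^2\mathbf{1}_I\Big)^{1/2}\Big\|_r\le C\Big\|\Big(\sum_I\beta_I^2v_I^2\mathbf{1}_{E_I}\Big)^{1/2}\Big\|_r\le C\Big\|\sup_Iv_I\mathbf{1}_I\Big\|_r\le C\Big\|\sup_k|V_k|\Big\|_r .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:range}, sufficiency]
Let $1<p_1,p_2\le\infty$ and $1<p_3<\infty$. The four estimates (PQ), (QP), (QQ), (PP) hold, by Proposition \ref{prop:pair} if $p_2<\infty$ and by Proposition \ref{prop:pairinf} if $p_2=\infty$. By Proposition \ref{prop:reduce} we have to bound the model operators. Lemma \ref{lem:model} does this for all types if $p_1<\infty$, and for PQP, PPQ, PQQ if $p_1=\infty$.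

Let $p_1=\infty$, so $r=s$, and let $\Lambda=\sum_kQ_kf\,V_k$ be of type QPP, QPQ or QQP. The functions $V_k=T_2(\sigma_k^2g,\sigma_k^3h)$ have $x_1$-frequencies of modulus at most $2^{k+A+1}$. Apply Lemma \ref{lem:carleson} in $x_1$ with $B=A+1$ to $f(\cdot,x_2)$ and $V_k(\cdot,x_2)$, use $\|f(\cdot,x_2)\|_\infty\le\|f\|_\infty$, raise to the power $s$ and integrate in $x_2$. For QPQ and QQP, part (i) gives $\|\Lambda\|_s\le C\|f\|_\infty\|(\sum_k|V_k|^2)^{1/2}\|_s$, and we conclude with (PQ) and (QP), respectively. For QPP, \eqref{eq:sepbound} and part (ii) give $\|\Lambda\|_s\le C\|f\|_\infty\|\sup_k|V_k|\|_s$, and we conclude with (PP).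
\end{proof}

\section{Counterexamples}\label{sec:necessity}

We show that a triple is not admissible if some $p_i\le1$ or if $p_2=p_3=\infty$; this is the necessity in Theorem \ref{thm:range}. In each example one symbol is $1$, and the other comes from a kernel $K(y)=y_j/|y|^{d+1}$ on $\mathbb{R}^d$, whose sign is easy to control. Such a $K$ is odd, smooth off the origin and homogeneous of degree $-d$, so the Fourier transform $m$ of the principal value distribution $\mathrm{p.v.}\,K$ is smooth off the origin and homogeneous of degree $0$. Thus $m\in\mathcal{M}(\mathbb{R}^d)$. For $F\in C_c^\infty(\mathbb{R}^d)$ and $X\notin\operatorname{supp}F$,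
\begin{equation}\label{eq:kernel}
\int_{\mathbb{R}^d}m(v)\hat F(v)e^{2\pi iv\cdot X}\,dv=(\mathrm{p.v.}\,K*F)(X)=\int_{\mathbb{R}^d}K(X-y)F(y)\,dy .
\end{equation}
Fix $\chi\in C_c^\infty(\mathbb{R})$ with $0\le\chi\le1$ and $\chi=1$ on $[0,1]$.

\subsection{An exponent at most $1$}

Let $p_1\le1$ and let $p_2,p_3\in(0,\infty]$ be arbitrary; then $r\le1$. Take $m''=1$, and let $m'$ come from $K(y)=y_1/|y|^4$ on $\mathbb{R}^3$. For $f=f_1\otimes\chi$, $g=g_1\otimes\chi$, $h=h_1\otimes\chi$ with $f_1,g_1,h_1\in C_c^\infty(\mathbb{R})$, the integral \eqref{eq:T} factors as $T(f,g,h)(x)=T_1(x_1)\chi(x_2)^3$. By \eqref{eq:kernel} with $F=f_1\otimes g_1\otimes h_1$ and $X=(t,t,t)$,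
\[
T_1(t)=\int_{\mathbb{R}^3}K(t-y_1,t-y_2,t-y_3)f_1(y_1)g_1(y_2)h_1(y_3)\,dy,\qquad t\notin\operatorname{supp}f_1 .
\]
We let $f_1$ approximate a point mass at $0$ and let $g_1,h_1$ be truncations of the powers that just fail to lie in $L^{p_2},L^{p_3}$. Let $0<\delta<\frac18$. Choose $f_1$ supported in $[0,\delta]$ with $0\le f_1\le2/\delta$ and $\int f_1=1$. Choose $\theta_\delta\in C_c^\infty$ with $0\le\theta_\delta\le1$, $\theta_\delta=1$ on $[2\delta,1]$ and $\operatorname{supp}\theta_\delta\subset[\delta,2]$, and put $g_1(y)=y^{-1/p_2}\theta_\delta(y)$, $h_1(y)=y^{-1/p_3}\theta_\delta(y)$, with $1/\infty=0$. From $\int_\delta^2dy/y=\log(2/\delta)$ we get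
\begin{equation}\label{eq:prod}
\|f\|_{p_1}\|g\|_{p_2}\|h\|_{p_3}\le C\,\delta^{1/p_1-1}\big(\log(2/\delta)\big)^{1/p_2+1/p_3}.
\end{equation}
Let $t\in[4\delta,1]$. The integrand is nonnegative because $t>y_1$ on $\operatorname{supp}f_1$. Restrict it to $y_1\in[0,\delta]$ and $y_2,y_3\in[t/2,t]\subset[2\delta,1]$. There $t-y_1\ge\frac34t$ and $|(t,t,t)-y|^2\le\frac32t^2$, so $K\ge\frac13t^{-3}$; also $g_1\ge t^{-1/p_2}$ and $h_1\ge t^{-1/p_3}$. The square has area $t^2/4$, hence
\[
T_1(t)\ge\tfrac1{12}\,t^{-1-1/p_2-1/p_3},\qquad4\delta\le t\le1 .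
\]

If $p_1=1$, the exponent is $-1/r$, so $\|T(f,g,h)\|_r^r\ge12^{-r}\int_{4\delta}^1dt/t$, that is, $\|T(f,g,h)\|_r\ge\frac1{12}(\log\frac1{4\delta})^{1/r}$, while \eqref{eq:prod} is $C(\log\frac2\delta)^{1/r-1}$. If $p_1<1$, then $T(f,g,h)\ge\frac1{12}$ on $[\frac12,1]\times[0,1]$, while \eqref{eq:prod} tends to $0$. In both cases \eqref{eq:holder} fails as $\delta\to0$.

When $m''=1$ the three functions play symmetric roles: permuting $f,g,h$ in \eqref{eq:T} permutes the arguments of $m'$. So for $p_2\le1$ or $p_3\le1$ the same example works with $K(y)=y_2/|y|^4$ or $K(y)=y_3/|y|^4$, and with $g_1$ or $h_1$ as the approximate point mass.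

\subsection{The case $p_2=p_3=\infty$}\label{sec:log}

Let $p_1\in(0,\infty]$ be arbitrary, so $r=p_1$. Take $m'=1$, so that $T(f,g,h)=f\,T_2(g,h)$, and let $m''$ come from $K(u,v)=u(u^2+v^2)^{-3/2}$ on $\mathbb{R}^2$. We test on a smoothed jump. For $0<\varepsilon<\frac18$ choose $g_\varepsilon\in C_c^\infty(\mathbb{R})$ with $0\le g_\varepsilon\le1$, $g_\varepsilon=1$ on $[-1,-\varepsilon]$ and $\operatorname{supp}g_\varepsilon\subset[-2,-\varepsilon/2]$. We claim that
\begin{equation}\label{eq:log}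
T_{m''}(g_\varepsilon,g_\varepsilon)(t)\ge2^{-5/2}\log\frac1{8\varepsilon}\qquad\text{for }|t|\le\varepsilon/4 .
\end{equation}
Such a $t$ lies outside $\operatorname{supp}g_\varepsilon$, so \eqref{eq:kernel} gives $T_{m''}(g_\varepsilon,g_\varepsilon)(t)=\iint K(u,v)g_\varepsilon(t-u)g_\varepsilon(t-v)\,du\,dv$. On the support of the integrand $u\ge t+\varepsilon/2\ge\varepsilon/4$, so the integrand is nonnegative. Moreover $g_\varepsilon(t-\cdot)=1$ on $[t+\varepsilon,t+1]\supset[2\varepsilon,\frac12]$. Restricting to $4\varepsilon\le u\le\frac12$ and $u/2\le v\le u$, where $K\ge2^{-3/2}u^{-2}$, we obtain the lower bound $\int_{4\varepsilon}^{1/2}2^{-3/2}u^{-2}\cdot\frac u2\,du=2^{-5/2}\log\frac1{8\varepsilon}$.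

Now let $g=h=\chi\otimes g_\varepsilon$, so that $\|g\|_\infty,\|h\|_\infty\le1$ and $T_2(g,h)(x)=\chi(x_1)^2T_{m''}(g_\varepsilon,g_\varepsilon)(x_2)$. For $0\ne f\in C_c^\infty(\mathbb{R}^2)$ supported in $[0,1]\times[-\frac\varepsilon4,\frac\varepsilon4]$, \eqref{eq:log} gives $\|T(f,g,h)\|_{p_1}\ge2^{-5/2}\log\frac1{8\varepsilon}\,\|f\|_{p_1}$, and \eqref{eq:holder} fails as $\varepsilon\to0$. This completes the proof of Theorem \ref{thm:range}.

\begin{remark}\label{rem:linf}
The same example shows that Lemma \ref{lem:vv} has no analogue for $q=\infty$ when $s>\frac12$. Let $u_j=v_j=g_\varepsilon(\cdot-j\varepsilon/2)$ for $0\le j\le\lceil2/\varepsilon\rceil$. The operator $T_{m''}$ commutes with translations, and the intervals $|t-j\varepsilon/2|\le\varepsilon/4$ cover $[0,1]$, so \eqref{eq:log} gives $\sup_j|T_{m''}(u_j,v_j)|\ge2^{-5/2}\log\frac1{8\varepsilon}$ on $[0,1]$. On the other hand $0\le u_j\le\mathbf{1}_{[-2,2]}$, so $\sup_jMu_j\,Mv_j\le C(1+|t|)^{-2}$, which lies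 in $L^s$ with norm independent of $\varepsilon$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CAR} Conde-Alonso and Rey, Math. Ann. 365 (2016).

\bibitem{Gra} Grafakos, \emph{Modern Fourier Analysis}.

\bibitem{LN} Lerner and Nazarov, Expo. Math. 37 (2019).

\bibitem{LOPTT} Lerner, Ombrosi, P\'erez, Torres and Trujillo-Gonz\'alez, Adv. Math. 220 (2009).

\bibitem{LPZ} Guozhen Lu, Jill Pipher and Lu Zhang, \emph{Bi-parameter trilinear Fourier multipliers and pseudo-differential operators with flag symbols}, arXiv:1901.00036 (2019).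

\bibitem{Tri} Triebel, \emph{Theory of Function Spaces}.

\end{thebibliography}
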